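# A hereditarily indecomposable space with a basis that is not tight

## 1. The guess that an HI basis is tight, and two tests

Throughout, scalars are real or complex, "subspace" means closed infinite-dimensional subspace, and $[x_i]$ is the closed linear span of $(x_i)$. We write $Y\sqsubseteq Z$ if $Y$ is isomorphic to a subspace of $Z$.

**Definition (minimal, HI).** An infinite-dimensional Banach space is minimal if it embeds isomorphically into each of its infinite-dimensional subspaces. A Banach space is hereditarily indecomposable (HI) if no subspace of it is a topological direct sum of two infinite-dimensional closed subspaces.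

For example, $\ell_2$ is minimal, since each of its subspaces is isometric to it. It is not HI: the even and the odd coordinates split it. The same splitting shows that $c_0$ is not HI, so an HI space contains no copy of $c_0$.

**Definition (tight).** Let $(e_i)$ be a Schauder basis of the infinite-dimensional space $E$. A space $Y$ is tight in $(e_i)$ if there are successive intervals $I_0<I_1<I_2<\cdots$ of $\mathbb N$ such that for every infinite $A\subseteq\mathbb N$
$$Y\not\sqsubseteq\big[e_n:n\notin\textstyle\bigcup_{i\in A}I_i\big].$$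
The basis $(e_i)$ is tight if every subspace of $E$ is tight in it. A space is tight if it has a tight basis.

So "$Y$ is tight" says that certain holes, if infinitely many of them are cut into the basis, leave no room for $Y$. Two easy examples: $\ell_1$ is tight in the unit basis of $\ell_2$, because it does not embed into $\ell_2$ at all. But $\ell_2$ is not tight in that basis: given $I_0<I_1<\cdots$, let $A$ be the even numbers. What is left contains $I_1\cup I_3\cup\cdots$, so it spans a copy of $\ell_2$.

It is known that every Banach space without minimal subspaces has a tight subspace, and that, in particular, every HI space contains a tight subspace. The question, from Valentin Ferenczi and Christian Rosendal, "Banach spaces without minimal subspaces", arXiv:0711.1350 (2007), is whether one needs to pass to a subspace: if $E$ is an HI space with a Schauder basis $(e_i)$, must $(e_i)$ be tight?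

The first guess is yes, since HI spaces are rigid. Let us test this on the two simplest kinds of embeddings.

*Test 1: $Y$ of finite codimension.* A classical theorem says that an HI space is isomorphic to no proper subspace of itself. Let $Y$ have finite codimension $d$ in the HI space $E$, let $I_0<I_1<\cdots$ be any nonempty intervals, $A$ infinite, and suppose that $T$ embeds $Y$ into $E_A=[e_n:n\notin\bigcup_{i\in A}I_i]$. Infinitely many coordinate functionals vanish on $E_A$, so $T(Y)$ has infinite codimension in $E$. Write $E=Y\oplus H$ with $\dim H=d$, and send a basis of $H$ to $d$ vectors that are linearly independent modulo $T(Y)$. This extends $T$ to an injection of $E$ with closed range of infinite codimension, that is, to an isomorphism of $E$ onto a proper subspace, a contradiction. So every such $Y$ is tight in $(e_n)$, and the guess passes.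

*Test 2: small perturbations of the inclusion.* Let $(y_k)$ be a normalized block sequence, $I_k=\operatorname{ran}y_k$, let $M$ bound the norms of the interval projections $R_I$, and let $T:[y_k]\to[e_n:n\notin\bigcup_{i\in A}I_i]$. For $i\in A$ we have $R_{I_i}(y_i-Ty_i)=y_i$, hence $\|y_i-Ty_i\|\ge 1/M$. So no $T$ with $\|Ty_k-y_k\|\to0$ defeats these intervals. The guess passes again.

Still, the guess is wrong. The tests tell us what to look for: a subspace $Y$ of infinite codimension, and embeddings that move every basis vector by a fixed amount. The criterion we shall use is this.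

**Lemma 1.1.** Let $(e_n)$ be a basis of $E$, let $G_2<G_3<\cdots$ be successive finite intervals of $\mathbb N$, and suppose that $Y\sqsubseteq[e_n:n\in\bigcup_{j\in B}G_j]$ for every infinite $B\subseteq\{2,3,\dots\}$. Then no space $Y'$ isomorphic to a subspace of $Y$ is tight in $(e_n)$.

*Proof.* Let $I_0<I_1<\cdots$ be intervals. Choose alternately $i_1,j_1,i_2,j_2,\dots$ with $I_{i_1}<G_{j_1}<I_{i_2}<G_{j_2}<\cdots$, and put $A=\{i_r\}$, $B=\{j_r\}$. Then $\bigcup_{j\in B}G_j$ is disjoint from $\bigcup_{i\in A}I_i$, so $Y'\sqsubseteq Y\sqsubseteq[e_n:n\notin\bigcup_{i\in A}I_i]$. So $(I_i)$ does not witness tightness of $Y'$. $\square$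

**Theorem 1.** Over either scalar field there are an HI Banach space $E$ with a Schauder basis $(e_n)_{n\ge1}$, successive finite intervals $G_2<G_3<\cdots$ partitioning $\mathbb N$, and an infinite-dimensional Banach space $Y$ such that
$$Y\sqsubseteq\big[e_n:n\in\textstyle\bigcup_{j\in B}G_j\big]\quad\text{for every infinite }B\subseteq\{2,3,\dots\}.$$

**Corollary.** $(e_n)$ is not tight. In fact no subspace of $E$ that is isomorphic to a subspace of $Y$ is tight in $(e_n)$.

*Proof.* By Theorem 1, $Y$ embeds into $E$, so such subspaces exist. Apply Lemma 1.1 to any of them. $\square$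

So the HI property of a space with a basis does not imply that the basis is tight, over $\mathbb R$ or over $\mathbb C$. For the space built below more is true.

**Theorem 2.** For $E,(e_n)$ as constructed below, every subspace of $E$ contains a further subspace that is not tight in $(e_n)$.

We use these textbook facts. A sequence of nonzero vectors is basic if and only if its partial sum projections are uniformly bounded on finite sums. A closed subspace plus a finite-dimensional one is closed. Finally, Mazur's technique: if $F_0$ is a finite-dimensional subspace of a Banach space and $\varepsilon>0$, there is a finite-codimensional closed subspace $H$ with $\|z\|\le(1+\varepsilon)\|z+t\|$ for $z\in F_0$, $t\in H$.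

## 2. Copies $y_k+v_{jk}$, the operator $\mathrm{id}+S$, and three constraints

**Lemma 2.1.** If $W,W'$ are subspaces of an HI space and $\varepsilon>0$, there are unit vectors $w\in W$, $w'\in W'$ with $\|w-w'\|<\varepsilon$.

*Proof.* Otherwise the unit spheres have distance $d>0$; note $d\le2$. Let $w\in W$, $w'\in W'$, and by symmetry and scaling let $1=\|w\|\ge\|w'\|$. If $w'\ne0$, then
$$d\le\Big\|w-\frac{w'}{\|w'\|}\Big\|\le\|w-w'\|+(1-\|w'\|)\le2\|w-w'\|.$$
If $w'=0$, then $\|w-w'\|=1\ge d/2$. So $\|w-w'\|\ge\frac d2\max(\|w\|,\|w'\|)$ for all $w\in W,w'\in W'$. Hence $W+W'$ is closed and is the topological direct sum of $W$ and $W'$, a contradiction. $\square$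

The next lemma is where the HI property produces embeddings: an operator that is small on one subspace cannot be close to $-\mathrm{id}$ on another.

**Lemma 2.2.** Let $X$ be HI and let $Y\subset X$ be a subspace with a Schauder basis $(y_k)$ such that, for every normalized block sequence $(u_r)$ of $(y_k)$ and every finite sum $w=\sum a_ru_r$, $|a_r|\le2\|w\|$. Let $S:Y\to X$ be linear with $\|S\|\le1$, let $T=\mathrm{id}+S:Y\to X$ be injective, and suppose that $\|S|_{W'}\|\le\frac14$ for some subspace $W'\subset Y$. Then $T$ is an isomorphism onto its image.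

*Proof.* Suppose not. Then $T$ is not bounded below on any tail $[y_k:k\ge r]$. Indeed, if it were, $T([y_k:k\ge r])$ would be closed, hence so would $T(Y)$, which is this space plus a finite-dimensional one; and the injective $T$ would be an isomorphism onto its image by the open mapping theorem. As finitely supported vectors are dense in each tail, we can choose normalized successive blocks $u_r$ ($r\ge1$) of $(y_k)$ with $\|Tu_r\|\le2^{-r-3}$. For $w=\sum a_ru_r$ we get $\|Tw\|\le\sum2\|w\|2^{-r-3}\le\frac14\|w\|$. So on $W=[u_r]$ we have $\|Sw\|=\|Tw-w\|\ge\frac34\|w\|$.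

By Lemma 2.1 there are unit vectors $w\in W$, $w'\in W'$ with $\|w-w'\|<\frac14$. As $\|S\|\le1$,
$$\tfrac34\le\|Sw\|\le\|w-w'\|+\|Sw'\|<\tfrac12,$$
a contradiction. $\square$

**The scheme.** Let
$$\Lambda=\{y_n:n\ge1\}\cup\{v_{jk}:1\le k<j\},$$
ordered as $y_1;\ y_2,v_{2,1};\ y_3,v_{3,1},v_{3,2};\ y_4,\dots$. The *group* of $y_n$ and of $v_{nk}$ is $n$; groups are finite and successive in $\Lambda$. Put $e_{jk}=y_k+v_{jk}$. A *path* is a strictly increasing sequence $\mathbf j=(j_k)_{k\ge1}$ with $j_k>k$, and $S_{\mathbf j}$ is the linear map on $\operatorname{span}\{y_k\}$ with $S_{\mathbf j}y_k=v_{j_k,k}$. For instance, $j_k=k+1$ is a path, and its operator sends $y_k$ to $v_{k+1,k}$. We look for a Banach space $X$ with the following properties, where $Y=[y_n]\subset X$ and $R_U$ is restriction of the coordinates to $U\subset\Lambda$.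

* (P1) $\Lambda$ is a Schauder basis of $X$, and $\|R_U\|\le2$ for every interval $U$ of $\Lambda$.
* (P2) $(e_{jk})_{1\le k<j}$, in lexicographic order, is a basic sequence.
* (P3) For every path, $S_{\mathbf j}$ extends to $S_{\mathbf j}:Y\to X$ with $\|S_{\mathbf j}\|\le1$.
* (P4) For every path and $\varepsilon>0$ there is a subspace $W'\subset Y$ with $\|S_{\mathbf j}|_{W'}\|\le\varepsilon$.
* (P5) $X$ is HI.

**Proposition 2.3.** If $X$ satisfies (P1)–(P5), then Theorem 1 holds with $E=[e_{jk}:1\le k<j]$, the basis $(e_{jk})$ in lexicographic order (denoted also by $(e_n)_{n\ge1}$), $G_j$ the set of indices of $e_{j1},\dots,e_{j,j-1}$, and $Y=[y_n]$.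

*Proof.* $E$ is HI, being a subspace of an HI space, and $(e_n)$ is a Schauder basis of it. The $G_j$ are successive finite intervals partitioning $\mathbb N$. Let $B\subseteq\{2,3,\dots\}$ be infinite, choose a path with all $j_k\in B$, and let $T=\mathrm{id}+S_{\mathbf j}:Y\to X$. Then $Ty_k=e_{j_k,k}$, so $T(Y)\subset[e_n:n\in\bigcup_{j\in B}G_j]$. Since $S_{\mathbf j}(Y)\subset[v_{jk}]$, we have $y_k^*(Ty)=y_k^*(y)$ for all $k$, and $(y_k)$ is a basis of $Y$; so $T$ is injective. If $(u_r)$ is a normalized block sequence and $w=\sum a_ru_r$, then $a_ru_r=R_{\operatorname{ran}u_r}w$, so (P1) gives $|a_r|\le2\|w\|$. By (P3) and (P4), Lemma 2.2 applies. So $Y\cong T(Y)\subset[e_n:n\in\bigcup_{j\in B}G_j]$. $\square$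

It remains to find $X$. Three simple attempts fail, and each failure dictates one ingredient.

*Constraint 1: the $v_{jk}$ cannot be small.* Suppose $v_{jk}\to0$ as $j\to\infty$ for a fixed $k$. If $(e_{jk})$ were basic with constant $M$, then for $j<j'$ we would have $\|e_{jk}\|\le M\|e_{jk}-e_{j'k}\|$. The right side tends to $0$, the left side to $\|y_k\|>0$. So $S_{\mathbf j}$ has to be small on a subspace, (P4), although it is not small on the $y_k$.

*Constraint 2: the $v_{jk}$ cannot be $c_0$-like.* Take $Y\oplus c_0(\{v_{jk}\})$ with the maximum norm and $\|y_1\|=1$. Then $S_{\mathbf j}$ is bounded whenever the coordinates on $Y$ are uniformly bounded. But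
$$x=\sum_{j=2}^{N+1}e_{j1}-\sum_{j=N+2}^{2N+1}e_{j1}=\sum_{j=2}^{N+1}v_{j1}-\sum_{j=N+2}^{2N+1}v_{j1}$$
has norm $1$, while its partial sum over $j\le N+1$ contains $Ny_1$ and has norm at least $N$. So $(e_{jk})$ is not basic. The norm must see the interval sums $\sum_{j\in I}x(v_{jk})$, as in James-type norms. The computation in Section 6 will show that it suffices if the norm dominates
$$L_{I,g}=\sum_{k<\min I}g(y_k)\sum_{j\in I}v_{jk}^*\tag{2.1}$$
for intervals $I$ and norming functionals $g$. Along a path this is harmless: $L_{I,g}(S_{\mathbf j}\sum c_ky_k)=\sum g(y_k)c_k$, summed over the $k<\min I$ with $j_k\in I$. This is a piece of $g$, cut out by an interval of $k$'s.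

*Constraint 3: the functionals (2.1) alone destroy HI.* Suppose the $v$'s are seen only by restrictions to intervals of multiples $\gamma L_{I,g}$ with $|\gamma|=1$, $|g(y_1)|\le1$, and $g=y_1^*$ allowed. Then $\|\sum_ja_jv_{j1}\|=\sup_I|\sum_{j\in I}a_j|$. For $d_i=v_{2i,1}-v_{2i+1,1}$, an interval cuts at most two of the pairs $\{2i,2i+1\}$ and the others cancel or are missed. So $\max|c_i|\le\|\sum c_id_i\|\le2\max|c_i|$, and $X$ contains $c_0$, hence is not HI.

So there must be further functionals, built from many functionals of type (2.1), that make such sums large; and they must remain nearly invisible along paths. They will be averages $\frac1{n_{2j}}\sum_{t\le d}b_t$ whose index $j$ is at least the position where they start. The total effect of successive functionals of this kind along a path is then controlled by $\sum2^{-j}$ over distinct $j$-bounds. The price is that cutting such a functional from the left moves its start and may violate the condition; Section 4 deals with this.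

## 3. The norming set $K$ and the space $X$

Let $\Gamma=\{\pm1\}$, $F=\mathbb Q$ in the real case, and $\Gamma=\{\pm1,\pm i\}$, $F=\mathbb Q+i\mathbb Q$ in the complex case. Thus $\max_{\gamma\in\Gamma}\operatorname{Re}\gamma\zeta\ge|\zeta|/\sqrt2$. Put
$$m_i=2^{2^i},\qquad n_0=1,\qquad n_i=m_i^2(3n_{i-1})^{2\log_2m_i}\quad(i\ge1).$$
So $m_{i+1}=m_i^2$ and $m_i/n_i\le1/m_i\le2^{-i}$.

Identify $\Lambda$ with $\mathbb N$ in its order; $\mathrm{pos}(\cdot)\ge1$ is the position. "Interval of $\Lambda$" refers to this order. Elements of $c_{00}(\Lambda)$ serve as vectors and as functionals, $f(x)=\sum_\lambda f(\lambda)x(\lambda)$. The range $\operatorname{ran}$ is the smallest interval containing the support; $f<g$ means that both are nonzero and $\operatorname{ran}f<\operatorname{ran}g$; $\operatorname{minran}f=\mathrm{pos}(\min\operatorname{ran}f)$. $R_U$ is restriction to $U\subset\Lambda$, for vectors and functionals.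

**Coding.** Fix an injective $\sigma$ from the finite nonempty sequences of nonzero elements of $c_{00}(\Lambda;F)$ into $\mathbb N$ with
$$\sigma(h_1,\dots,h_s)>1/\|h_1\|_\infty,\qquad\sigma(h_1,\dots,h_{s+1})>\sigma(h_1,\dots,h_s).$$
To get it, enumerate the countable domain so that initial segments come first, and define $\sigma$ inductively, each value larger than all earlier ones and than the required bound.

**Definition (the sets $K$, $\mathcal B$).** For $g\in c_{00}(\Lambda)$ and a finite nonempty interval $I\subset\mathbb N$ let $L_{I,g}$ be as in (2.1). Let $K_0=\{\gamma y_n^*:\gamma\in\Gamma,n\ge1\}$ and $K_0^{(i)}=\emptyset$. Given $K_\nu$ and $K_\nu^{(i)}$ ($i\ge2$):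

* $\mathcal B_\nu$ is the set of nonzero functionals $\gamma R_JL_{I,g}$ with $g\in K_\nu$, $\gamma\in\Gamma$, $J$ an interval of $\Lambda$, $I$ as above.
* $\mathcal V_\nu$, the set of *V-leaves*, consists of all $\varphi=\frac1{n_{2j}}\sum_{t\le d}b_t$ with $1\le d\le n_{2j}$, $b_1<\dots<b_d$ in $\mathcal B_\nu$, and $j\ge\operatorname{minran}\varphi$.
* $K_{\nu+1}^{(2j)}$, $j\ge1$, consists of all $\frac\gamma{m_{2j}}\sum_{t\le d}f_t$ with $\gamma\in\Gamma$, $1\le d\le n_{2j}$, $f_1<\dots<f_d$ in $K_\nu$.
* A *$(2l+1)$-special sequence* in $K_\nu$ ($l\ge1$) is a sequence $h_1<\dots<h_d$, $d\le n_{2l+1}$, with $h_1\in K_\nu^{(2l_1)}$ for some $l_1$ with $m_{2l_1}\ge n_{2l+1}^2$, and $h_{s+1}\in K_\nu^{(2l_{s+1})}$ where $l_{s+1}=\sigma(h_1,\dots,h_s)$. $K_{\nu+1}^{(2l+1)}$ is the set of all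
$$\frac\gamma{m_{2l+1}}\sum_{t=a}^bh'_t,\qquad1\le a\le b\le d,\quad h'_a<\dots<h'_b,\quad h'_t=h_t\ (a<t<b),\quad h'_t\in K_\nu^{(2l_t)}\ (t\in\{a,b\}),$$
with $\gamma\in\Gamma$ and $(h_t)$ such a special sequence.
* $K_{\nu+1}=K_\nu\cup\mathcal V_\nu\cup\bigcup_iK_{\nu+1}^{(i)}$.

By induction all these sets increase with $\nu$. Put $K=\bigcup K_\nu$, $K^{(i)}=\bigcup K_\nu^{(i)}$, $\mathcal B=\bigcup\mathcal B_\nu$. A functional may arise in several ways; $f\in K^{(i)}$ means that it has at least one presentation of index $i$.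

*Examples.* The functional $g=\frac1{16}(y_1^*+y_2^*)$ is in $K^{(2)}$, as $m_2=16$. Then $L_{\{3,4\},g}=\frac1{16}(v_{31}^*+v_{32}^*+v_{41}^*+v_{42}^*)$, but $L_{\{2,3\},g}=\frac1{16}(v_{21}^*+v_{31}^*)$, because only $k<2$ is admitted. The element $v_{21}$ has position $3$, so $\frac1{n_{2j}}v_{21}^*$ is a V-leaf for $j\ge3$. A special sequence of length $2$ is $h_1=\frac1{m_{2l_1}}y_1^*$, $h_2=\frac1{m_{2l_2}}y_2^*$ with $m_{2l_1}\ge n_{2l+1}^2$ and $l_2=\sigma(h_1)$. The freedom at the ends $a,b$ in the odd case has one purpose: it makes $K^{(2l+1)}$ stable under cutting.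

**First properties.** All elements of $K\cup\mathcal B$ are nonzero with coefficients in $F$, and $K$ is closed under multiplication by $\Gamma$. By induction,
$$\|f\|_\infty\le1\ (f\in K\cup\mathcal B),\qquad\|f\|_\infty\le1/m_i\ (f\in K^{(i)}).\tag{3.1}$$
Hence in a special sequence $l_2=\sigma(h_1)>1/\|h_1\|_\infty\ge m_{2l_1}>l_1$, and $l_{s+1}>l_s$ for $s\ge2$ by the choice of $\sigma$. So
$$l_1<l_2<\cdots,\qquad m_{2l_t}\ge n_{2l+1}^2\ \text{ for all }t.\tag{3.2}$$

**Definition (the space $X$).** For $x\in c_{00}(\Lambda)$ let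
$$\|x\|_{\mathcal B}=\sup_{b\in\mathcal B}|b(x)|,\qquad\|x\|_K=\sup_{f\in K}|f(x)|,\qquad\|x\|=\max(\|x\|_{\mathcal B},\|x\|_K).$$
$X$ is the completion of $c_{00}(\Lambda)$ in $\|\cdot\|$.

The suprema are finite by (3.1), and $\|\cdot\|$ is a norm because $y_n^*\in K$ and $v_{jk}^*=L_{\{j\},y_k^*}\in\mathcal B$. The seminorm $\|\cdot\|_{\mathcal B}\le\|\cdot\|$ extends continuously to $X$. A V-leaf is a sum of at most $n_{2j}$ elements of $\mathcal B$ divided by $n_{2j}$, so
$$|\varphi(x)|\le\|x\|_{\mathcal B}\quad\text{for every V-leaf }\varphi.\tag{3.3}$$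
V-leaves and elements of $\mathcal B$ vanish on all $y_n$. Put $Y=[y_n]$; on $Y$ the norm is $\sup_{g\in K}|g(\cdot)|$.

## 4. Cutting functionals by intervals, and property (P1)

We need to know what restriction to an interval does to $K$. Cuts from the right are harmless; a cut from the left can break at most one V-leaf.

**Lemma 4.1 (cuts).** Let $f\in K$ and let $U$ be an interval of $\Lambda$.

(i) If $\min U\le\min\operatorname{ran}f$, then $R_Uf\in K\cup\{0\}$.

(ii) In general there are $f'\in K\cup\{0\}$, with $f'=0$ or $\operatorname{ran}f'\subset U\cap\operatorname{ran}f$, a V-leaf $\varphi$, and a scalar $|c|\le1$ with $R_Uf=f'+cR_U\varphi$. In particular $f'$ and $R_Uf$ agree on all $y_n$.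

If $f\in K_\nu$, then $R_Uf$ in (i), resp. $f'$ in (ii), lies in $K_\nu\cup\{0\}$; if $f\in K_\nu^{(i)}$, it can be taken in $K_\nu^{(i)}\cup\{0\}$.

*Proof.* Induction on $\nu$. For $f=\gamma y_n^*$, $R_Uf$ is $f$ or $0$, and we take $c=0$.

Let $f=\varphi\in\mathcal V_\nu$ be a V-leaf with components $b_t$ and parameter $j$. The set $\mathcal B_\nu\cup\{0\}$ is closed under restriction to intervals. In (i), if $R_U\varphi\ne0$ then $\min\operatorname{ran}\varphi\in U$. So $R_U\varphi$ has the same minran as $\varphi$, and after dropping zero components it is a V-leaf of the same level with the same $j$. In (ii) take $f'=0$, $c=1$.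

Let $f=\frac\gamma{m_i}\sum f_t\in K_{\nu+1}^{(i)}$, with components $f_t\in K_\nu$ (in the odd case, in the respective $K_\nu^{(2l_t)}$). Let $t_1\le t_2$ be the first and last $t$ with $\operatorname{ran}f_t\cap U\ne\emptyset$; if there are none, $R_Uf=0$. For $t_1<t<t_2$ we have $\operatorname{ran}f_t\subset U$. If $t_1<t_2$, then $\min U\le\max\operatorname{ran}f_{t_1}<\min\operatorname{ran}f_{t_2}$, so $R_Uf_{t_2}\in K_\nu\cup\{0\}$ by (i). By (ii), $R_Uf_{t_1}=f'_{t_1}+cR_U\varphi$; if $\min U\le\min\operatorname{ran}f$, then $\min U\le\min\operatorname{ran}f_{t_1}$ and by (i) there is no error term. So for $t_1<t_2$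
$$R_Uf=\tfrac\gamma{m_i}\big(f'_{t_1}+f_{t_1+1}+\dots+f_{t_2-1}+R_Uf_{t_2}\big)+\tfrac{\gamma c}{m_i}R_U\varphi,$$
and for $t_1=t_2$, $R_Uf=\frac\gamma{m_i}f'_{t_1}+\frac{\gamma c}{m_i}R_U\varphi$. The first summand is in $K_{\nu+1}^{(i)}\cup\{0\}$. For even $i$ this is clear after dropping zero components. For odd $i$, only the two end components were changed, to $0$ or to elements of the same $K_\nu^{(2l_t)}$, which the definition permits; if an end component is $0$, shorten $[a,b]$. Finally, V-leaves vanish on all $y_n$, so $f'$ and $R_Uf$ agree there. $\square$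

**Lemma 4.2 (property (P1)).** $\|R_Ux\|\le2\|x\|$ and $\|R_Ux\|_{\mathcal B}\le\|x\|_{\mathcal B}$ for every interval $U$. So $\Lambda$ is a Schauder basis of $X$.

*Proof.* For $b\in\mathcal B$, $b\circ R_U=R_Ub\in\mathcal B\cup\{0\}$. For $f\in K$, Lemma 4.1 gives $f(R_Ux)=f'(x)+c\varphi(R_Ux)$, and by (3.3) $|\varphi(R_Ux)|\le\|R_Ux\|_{\mathcal B}\le\|x\|_{\mathcal B}$. $\square$

Consequently, if $(u_r)$ is a normalized block sequence,
$$w=\sum a_ru_r\ \Longrightarrow\ |a_r|\le2\|w\|.\tag{4.1}$$

To evaluate elements of $K$ on vectors supported on the $v$'s, we isolate their V-leaves.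

**Lemma 4.3.** For $f\in K$ there are V-leaves $\varphi_1<\dots<\varphi_q$ ($q\ge0$) with ranges in $\operatorname{ran}f$ and scalars $|c_\lambda|\le1$ such that $f-\sum c_\lambda\varphi_\lambda$ vanishes on all $v_{jk}$.

*Proof.* Induction on the level. For $f=\gamma y_n^*$ take $q=0$; for a V-leaf take $f$ itself. If $f=\frac\gamma{m_i}\sum_tf_t$ with $f_1<f_2<\cdots$, concatenate the V-leaves obtained for the $f_t$ and multiply the scalars by $\gamma/m_i$. $\square$

## 5. Path operators: properties (P3) and (P4)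

Fix a path $\mathbf j$. Since $j_k$ increases strictly, $v_{j_k,k}$ increases in $\Lambda$ with $k$. The next lemma makes precise that a functional of $\mathcal B$, read along a path, is a piece of a functional of $K$.

**Lemma 5.1.** Let $y\in\operatorname{span}\{y_k\}$.

(i) For $b\in\mathcal B$ there is $g'\in K\cup\{0\}$ with $b(S_{\mathbf j}y)=g'(y)$ for all $y$.

(ii) For a V-leaf $\varphi=\frac1{n_{2j}}\sum_{t\le d}b_t$ we have $|\varphi(S_{\mathbf j}y)|\le\frac{m_{2j}}{n_{2j}}\|y\|$.

(iii) $\|S_{\mathbf j}y\|\le\|y\|$.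

*Proof.* (i) Let $b=\gamma R_JL_{I,g}$ and $y=\sum c_ky_k$. Then
$$b(S_{\mathbf j}y)=\gamma\sum_{k\in Q}g(y_k)c_k,\qquad Q=\{k:k<\min I,\ j_k\in I,\ v_{j_k,k}\in J\}.$$
Each of the three conditions defines an interval of $k$'s, so $Q$ is a finite interval of $\mathbb N$. Shrink $Q$ to the smallest interval containing $\{k\in Q:g(y_k)\ne0\}$. If it is empty take $g'=0$. Otherwise apply Lemma 4.1(ii) to $\gamma g$ and the interval $U$ of $\Lambda$ from $y_{\min Q}$ to $y_{\max Q}$. This gives $g'\in K$ with range in $U$, agreeing with $\gamma R_Ug$ on all $y_k$; it is nonzero because $g(y_{\min Q})\ne0$. And $g'(y)=\gamma\sum_{k\in Q}g(y_k)c_k$.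

(ii) Let $g'_t,Q_t$ correspond to $b_t$ ($Q_t$ after shrinking). For $k$ an endpoint of a nonempty $Q_t$, $v_{j_k,k}\in\operatorname{supp}b_t$. As $b_1<b_2<\cdots$ and $v_{j_k,k}$ increases with $k$, the nonempty $Q_t$ are successive, so the nonzero $g'_t$ are successive. There are at most $n_{2j}$ of them. Hence $\frac1{m_{2j}}\sum_tg'_t\in K\cup\{0\}$ and
$$\Big|\sum_tb_t(S_{\mathbf j}y)\Big|=\Big|\sum_tg'_t(y)\Big|\le m_{2j}\|y\|.$$

(iii) For $b\in\mathcal B$ use (i). For $f\in K$ use Lemma 4.3, where $\varphi_\lambda$ has parameter $j_\lambda\ge\operatorname{minran}\varphi_\lambda$. Since $S_{\mathbf j}y\in\operatorname{span}\{v_{jk}\}$,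
$$|f(S_{\mathbf j}y)|\le\sum_\lambda\frac{m_{2j_\lambda}}{n_{2j_\lambda}}\|y\|\le\sum_\lambda2^{-j_\lambda}\|y\|\le\sum_\lambda2^{-\operatorname{minran}\varphi_\lambda}\|y\|\le\|y\|,$$
since the minrans of the successive $\varphi_\lambda$ are distinct positive integers. $\square$

So $S_{\mathbf j}$ extends to $Y\to X$ with $\|S_{\mathbf j}\|\le1$, which is (P3). Without the condition $j\ge\operatorname{minran}\varphi$ this estimate would give only the number of leaves times $m_2/n_2$.

Now (P4). The point is the condition $k<\min I$ in (2.1). Take the path $j_k=k+1$ and $u=y_1+y_3+y_5$, so $S_{\mathbf j}u=v_{21}+v_{43}+v_{65}$. For $L_{I,g}$ to see the first term we need $1<\min I\le2$, for the second $3<\min I\le4$, for the third $5<\min I\le6$. So each element of $\mathcal B$ sees at most one term.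

**Lemma 5.2 (property (P4)).** For every $\varepsilon>0$ there is a subspace $W'\subset Y$ with $\|S_{\mathbf j}|_{W'}\|\le\varepsilon$.

*Proof.* Choose $l\ge1$, $k_1$, and then $k_1<k_2<\dots<k_{n_{2l}}$ with $j_{k_i}<k_{i+1}$. Put $u=\sum_{i\le n_{2l}}y_{k_i}$. As $\frac1{m_{2l}}\sum y_{k_i}^*\in K$, we have $\|u\|\ge n_{2l}/m_{2l}$.

**Step 1: $\|S_{\mathbf j}u\|_{\mathcal B}\le1$.** This is the example above in general. Let $b=\gamma R_JL_{I,g}$. The index $i$ contributes to $b(S_{\mathbf j}u)$ only if $k_i<\min I\le j_{k_i}$. If $i<i'$ both contributed, then $k_{i'}<\min I\le j_{k_i}<k_{i+1}\le k_{i'}$, a contradiction. So at most one index contributes, and $|b(S_{\mathbf j}u)|\le1$.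

**Step 2: the norm of $S_{\mathbf j}u$ is small relative to $\|u\|$.** Here the V-leaves are estimated. Let $f\in K$, take $\varphi_\lambda$ from Lemma 4.3, and let $p=\mathrm{pos}(v_{j_{k_1},k_1})\ge k_1$, the position of the first element of $\operatorname{supp}S_{\mathbf j}u$. If $\varphi_\lambda<\varphi_\mu$ both have minran $<p$, then $\varphi_\lambda$ ends before position $p$. So at most one $\varphi_\lambda$ with minran $<p$ meets $\operatorname{supp}S_{\mathbf j}u$; by (3.3) it contributes at most $\|S_{\mathbf j}u\|_{\mathcal B}\le1$. By Lemma 5.1(ii), as in the proof of (iii), the $\varphi_\lambda$ with minran $\ge p$ contribute at most $\sum_{q\ge p}2^{-q}\|u\|=2^{1-p}\|u\|$. So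
$$\|S_{\mathbf j}u\|\le1+2^{1-p}\|u\|\le\Big(\frac{m_{2l}}{n_{2l}}+2^{1-k_1}\Big)\|u\|.$$

**Step 3: a whole subspace.** The bracket can be made arbitrarily small with $u$ arbitrarily far out. Choose normalized successive blocks $u_r\in Y$ ($r\ge1$) with $\|S_{\mathbf j}u_r\|\le\varepsilon2^{-r-1}$. For $w=\sum a_ru_r$, (4.1) gives $\|S_{\mathbf j}w\|\le\sum2\|w\|\varepsilon2^{-r-1}\le\varepsilon\|w\|$. Take $W'=[u_r]$. $\square$

## 6. The vectors $y_k+v_{jk}$ form a basic sequence: property (P2)

**Proposition 6.1.** $(e_{jk})_{1\le k<j}$, in lexicographic order, is a basic sequence in $X$.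

*Proof.* We compare the partial sums of $(e_{jk})$ with those of the basis $\Lambda$. Let $x=\sum a_{jk}e_{jk}$ (finite sum), $n\ge2$, $1\le r<n$, $Px=\sum_{(j,k)\le(n,r)}a_{jk}e_{jk}$, and let $R$ be the basis projection of $X$ onto the elements of $\Lambda$ up to $v_{n,r}$. Since $x=\sum_k(\sum_ja_{jk})y_k+\sum a_{jk}v_{jk}$, the projection $R$ keeps the $y_k$ with $k\le n$ and the $v_{jk}$ with $(j,k)\le(n,r)$. So
$$Rx-Px=\sum_{k\le n}t_ky_k,\qquad t_k=\sum_{j:(j,k)>(n,r)}a_{jk}.$$
The sum is over $j\ge n+1$ if $k\le r$ or $k=n$, and over $j\ge n$ if $r<k<n$.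

We show that each $g\in K$ takes a value of modulus at most $3\|x\|$ here. By Lemma 4.1 there are $g',g''\in K\cup\{0\}$ that agree on all the $y$'s with the restrictions of $g$ to the intervals from $y_1$ to $y_r$ and from $y_{r+1}$ to $y_{n-1}$, respectively ($g''=0$ if $r=n-1$). The coefficient of $x$ at $v_{jk}$ is $a_{jk}$. So with $M$ large
$$g\Big(\sum_{k\le n}t_ky_k\Big)=L_{[n+1,M],g'}(x)+L_{[n,M],g''}(x)+g(y_n)L_{[n+1,M],y_n^*}(x).$$
The condition $k<\min I$ holds for the relevant $k$ in each term: $k\le r<n+1$; $r<k<n$; $k=n<n+1$. Hence $|g(\sum t_ky_k)|\le3\|x\|$. As $Rx-Px\in Y$, where the norm is $\sup_{g\in K}|g(\cdot)|$, we get $\|Px\|\le\|Rx\|+3\|x\|\le5\|x\|$. $\square$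

## 7. The seminorm $\|\cdot\|_{\mathcal B}$ is equivalent to the norm on no subspace

Only (P5) is left. The copy of $c_0$ in Constraint 3 came from $\|\cdot\|_{\mathcal B}$; here the V-leaves remove this danger.

**Proposition 7.1.** For every subspace $Z\subset X$, $\inf\{\|z\|_{\mathcal B}:z\in Z,\|z\|=1\}=0$.

*Proof.* Otherwise $\|z\|_{\mathcal B}\ge c\|z\|$ on $Z$ for some $c\in(0,1]$.

**Step 1: pass to blocks.** For each initial segment of $\Lambda$, the vectors of $Z$ vanishing on it form a finite-codimensional subspace of $Z$. Choose unit vectors $z'_i\in Z$ that vanish on longer and longer initial segments; cutting and normalizing, we get a normalized finitely supported block sequence $(z_i)$ with $\|z_i-z'_i\|\le\varepsilon2^{-i}$. For $z=\sum a_iz_i$, $z'=\sum a_iz'_i$ we have $\|z-z'\|\le2\varepsilon\|z\|$ by (4.1), so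
$$\|z\|_{\mathcal B}\ge c(1-2\varepsilon)\|z\|-2\varepsilon\|z\|\ge\tfrac c2\|z\|$$
if $\varepsilon\le c/8$. With $C=2/c$ we have $\|z\|\le C\|z\|_{\mathcal B}$ for $z\in\operatorname{span}(z_i)$. Passing to a subsequence, $\max\mathrm{group}(z_i)<\min\mathrm{group}(z_{i+1})$.

**Step 2: differences that are nearly invisible to full interval sums.** For $p\in\mathbb N$ let $s_p(z)=\sum_{k<p}\big(\sum_jz(v_{jk})\big)y_k$. If all groups occurring in $z$ lie in $[p,M]$, then $g(s_p(z))=L_{[p,M],g}(z)$ for $g\in K$, hence $\|s_p(z)\|\le\|z\|_{\mathcal B}$. Choose inductively $w_i=z_{l'_i}-z_{l_i}$, $l_i<l'_i<l_{i+1}$, such that with $q_i=\max\mathrm{group}(w_{i-1})$ ($i\ge2$) we have $\|s_p(w_i)\|\le2^{-i}$ for all $p\le q_i$. This is possible: for $l$ large and $p\le q_i$ the vectors $s_p(z_l)$ lie in the unit balls of the finite-dimensional spaces $[y_k:k<p]$. By compactness there are $l<l'$ arbitrarily large with all these finitely many differences small.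

**Step 3: $\|\sum_{i\in B}w_i\|_{\mathcal B}\le11$ for every finite $B$.** This is the analogue of the pair cancellation in Constraint 3. Let $b=\gamma R_JL_{I,g}$, $p=\min I$, and let $i_0$ be the least index with $\max\mathrm{group}(w_{i_0})\ge p$. For $i<i_0$, $b(w_i)=0$. For $i>i_0$, $p\le q_i$; so if $\operatorname{ran}w_i\subset J$ and all groups of $w_i$ lie in $I$, then $|b(w_i)|=|g(s_p(w_i))|\le2^{-i}$. The remaining $i$ with $b(w_i)\ne0$ are among: $i_0$; at most two $i$ for which $\operatorname{ran}w_i$ meets $J$ but is not contained in it; at most two $i$ for which the interval of groups spanned by $w_i$ meets $I$ but is not contained in it. (In the last two cases successive disjoint intervals are compared with one interval, and each such interval must contain an endpoint of it together with a neighbor outside.) Each of these at most five indices contributes at most $\|w_i\|_{\mathcal B}\le2$. In total we get at most $10+\sum2^{-i}\le11$.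

**Step 4: V-leaves make such sums large.** By Steps 1 and 3, $\|\sum_{i\in B}w_i\|\le11C$. As $\|z_{l'_i}\|_{\mathcal B}\ge1/C$, there is an element of $\mathcal B$ whose value at $z_{l'_i}$ has modulus at least $\frac{\sqrt2}{3C}$; restricting it to $\operatorname{ran}z_{l'_i}$ and multiplying by some $\gamma\in\Gamma$ we get $b_i\in\mathcal B$ with $\operatorname{ran}b_i\subset\operatorname{ran}z_{l'_i}$ and $\operatorname{Re}b_i(z_{l'_i})\ge\frac1{3C}$. Then $\operatorname{Re}b_i(w_i)\ge\frac1{3C}$, and $b_i(w_{i'})=0$ for $i'\ne i$. Given $l$, choose successive sets $B_1<\dots<B_{n_{2l}}$ of consecutive integers and $j_s$ with $|B_s|=n_{2j_s}$ and $j_s\ge\operatorname{minran}b_{\min B_s}$: first choose $\min B_s$, then $j_s$, then $B_s$. Then $\varphi_s=\frac1{n_{2j_s}}\sum_{i\in B_s}b_i$ is a V-leaf with $\operatorname{Re}\varphi_s(\sum_{i\in B_s}w_i)\ge\frac1{3C}$, and $\frac1{m_{2l}}\sum_s\varphi_s\in K$. So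
$$11C\ge\Big\|\sum_s\sum_{i\in B_s}w_i\Big\|\ge\frac{n_{2l}}{3Cm_{2l}}\ge\frac{m_{2l}}{3C}$$
for all $l$, a contradiction. $\square$

So every subspace contains vectors on which only $K$ matters, and on these we can run an argument with special sequences. The plan for (P5): given two subspaces, build vectors $x_1<x_2<\cdots$ alternately from the two, with a special sequence $(f_s)$ that sees them. Then $\frac1n\sum x_s$ has norm at least $\frac1m$, where $m=m_{2l+1}$, $n=n_{2l+1}$. The alternating average should be seen by no functional as well as this; we shall prove that its norm is at most $288/m^2$. Sections 8 and 9 give the upper estimates, Section 10 the vectors, Section 11 the conclusion.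

## 8. Auxiliary functionals on averages

The values of $K$ on the vectors we build will be compared with those of a simpler class on $c_{00}(\mathbb N)$.

**Definition (auxiliary functionals).** Let $\mathcal W\subset c_{00}(\mathbb N)$ be the smallest set containing all $e_k^*$ and, for $i\ge1$ and $g_1,\dots,g_d\in\mathcal W$ with disjoint supports, $1\le d\le3n_i$, the functional $\frac1{m_i}\sum g_t$, said to be *of index $i$*.

For example $\frac1{m_2}\big(e_3^*+\frac1{m_1}(e_1^*+e_2^*)\big)$ has index $2$; its coefficients are $\frac1{m_2}$ at $3$ and $\frac1{m_1m_2}$ at $1,2$.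

**Lemma 8.1.** Let $p\ge1$, $u=\frac1{n_p}\sum_{k\in B}e_k$, $|B|=n_p$, $g\in\mathcal W$.

(a) If $g$ has index $i<p$, then $g(u)\le\frac2{m_im_p}$.

(b) If $g$ has index $i\ge p$, then $g(u)\le\frac1{m_i}$.

(c) If index $p$ is not used in the construction of $g$, then $g(u)\le\frac2{m_p^2}$.

*Proof.* (b) holds since all coefficients of $g$ are at most $1/m_i$ and $u$ is an average.

For (a) and (c), fix a construction tree for $g$. As supports are disjoint, each $k\in\operatorname{supp}g$ corresponds to exactly one leaf, and the coefficient at $k$ is the product of the factors $1/m$ along its branch. The length of a branch is the number of indices on it. Let $\ell=2\log_2m_p$. There are three types of branches.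

* Type 1: those containing an index $\ge p$.
* Type 2: those not of type 1, of length $\ge\ell$. Here the coefficient is $\le2^{-\ell}=m_p^{-2}$.
* Type 3: those with all indices $\le p-1$ and of length $<\ell$. A node on such a branch has at most $3n_{p-1}$ successors, so there are at most $(3n_{p-1})^\ell$ such leaves, and they contribute to $g(u)$ at most $(3n_{p-1})^\ell/n_p=m_p^{-2}$.

Types 1 and 2 together contribute at most the maximum of their coefficients, because $u$ is an average. In (a), the root has index $i<p$, so type 1 coefficients are $\le\frac1{m_im_p}$, and $m_p^{-2}\le\frac1{m_im_p}$; the total is at most $\frac2{m_im_p}$. In (c), type 1 branches contain an index $\ge p+1$, so the coefficients are $\le\frac1{m_{p+1}}=m_p^{-2}$; the total is at most $2m_p^{-2}$. $\square$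

## 9. Rapidly increasing sequences

**Definition ($C$-RIS).** Finitely supported successive vectors $x_1<\dots<x_N$ form a $C$-RIS with indices $J_1<\dots<J_N$ if for some $\rho_k\ge0$:

* (R1) $\|x_k\|\le C$;
* (R2) $|h(x_k)|\le C/m_i$ for $h\in K^{(i)}$, $i<J_k$;
* (R3) $|h(x_k)|\le\rho_k$ for $h\in K^{(i)}$, $i\ge J_{k+1}$ ($k<N$), with $\sum\rho_k\le C$;
* (R4) $\sum\|x_k\|_{\mathcal B}\le C$.

For example $(y_k)_{k\le N}$ is a $1$-RIS with $J_k=k$: we have $\|y_k\|=1$ and $\|y_k\|_{\mathcal B}=0$; by (3.1), $|h(y_k)|\le1/m_i$ for all $h\in K^{(i)}$; so (R2) holds, and (R3) holds with $\rho_k=1/m_{k+1}\le2^{-k-1}$.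

**Lemma 9.1.** Let $(x_k)_{k\le N}$ be a $C$-RIS, $(\lambda_k)$ scalars, $f\in K$, $D\subset\{1,\dots,N\}$ a nonempty interval. There are $k_0\in D$ and $g\in\mathcal W\cup\{0\}$, $\operatorname{supp}g\subset D\cap(k_0,\infty)$, with
$$\Big|f\Big(\sum_{k\in D}\lambda_kx_k\Big)\Big|\le2C|\lambda_{k_0}|+2Cg\Big(\sum_k|\lambda_k|e_k\Big).\tag{9.1}$$
If $f=\gamma y_n^*$ or $f$ is a V-leaf, one can take $g=0$. If $f\in K^{(i)}$, then $g$ can be taken to be $0$ or of index $i$. If moreover for some $p$
$$(H)\qquad\Big|h\Big(\sum_{k\in D'}\lambda_kx_k\Big)\Big|\le2C\max_{k\in D'}|\lambda_k|\quad\text{for all }h\in K^{(p)}\text{ and all nonempty intervals }D',$$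
then for every $f\in K$ the functional $g$ can be chosen with index $p$ not used in its construction.

*Proof.* Induction on the level of $f$.

**Step 1: functionals that need no $g$.** If $f=\gamma y_n^*$, at most one $x_k$ is met, so (R1) suffices. If $f$ is a V-leaf, then by (3.3) and (R4)
$$\Big|f\Big(\sum_D\lambda_kx_k\Big)\Big|\le\sum_D|\lambda_k|\|x_k\|_{\mathcal B}\le C\max_D|\lambda_k|,$$
and $k_0$ is a maximizing index. Under (H), for $f$ presented as an element of $K^{(p)}$, take $g=0$ and $k_0$ maximizing $|\lambda_k|$ on $D$.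

Now let $f=\frac\gamma{m_i}\sum_{t\le d}f_t\in K^{(i)}$, $d\le n_i$ (and $i\ne p$ under (H)).

**Step 2: the early vectors, for which $f$ has too large an index.** Let $k^*=\max(\{\min D\}\cup\{k\in D:J_k\le i\})$, and let $k_0$ maximize $|\lambda_k|$ over $k\in D$, $k\le k^*$. For $k\in D$, $k<k^*$, we have $J_{k+1}\le J_{k^*}\le i$. So by (R3) for $k<k^*$ and (R1) for $k=k^*$, the part of the sum with $k\le k^*$ contributes at most $(\sum\rho_k+C)|\lambda_{k_0}|\le2C|\lambda_{k_0}|$.

**Step 3: the late vectors, sorted by the components they meet.** Let $D'=\{k\in D:k>k^*\}$. For $k\in D'$ we have $i<J_k$, so $|f(x_k)|\le C/m_i$ by (R2). Let $B$ be the set of $k\in D'$ such that $\operatorname{ran}x_k$ meets at least two of the $\operatorname{ran}f_t$. Such a range meets two consecutive ones, and for each $t$ at most one $x_k$ meets both $\operatorname{ran}f_t$ and $\operatorname{ran}f_{t+1}$: if $x_k<x_{k'}$ did, then $\min\operatorname{ran}x_{k'}\le\max\operatorname{ran}f_t<\min\operatorname{ran}f_{t+1}\le\max\operatorname{ran}x_k$,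 a contradiction. So $|B|\le n_i$. Let
$$D_t=\{k\in D'\setminus B:\operatorname{ran}x_k\cap\operatorname{ran}f_t\ne\emptyset\}.$$
These sets are pairwise disjoint, and they are intervals of integers: if $k_1<k<k_2$ and $k_1,k_2\in D_t$, then $\operatorname{ran}x_k\subset\operatorname{ran}f_t$, so $k\in D_t$. For $k\in D_t$, $f(x_k)=\frac\gamma{m_i}f_t(x_k)$; for $k\in D'$ outside $B$ and all $D_t$, $f(x_k)=0$.

**Step 4: assemble $g$.** Apply the induction hypothesis to $f_t$ and the nonempty $D_t$, getting $k_t,g_t$. Then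
$$\Big|f\Big(\sum_{D'}\lambda_kx_k\Big)\Big|\le\frac C{m_i}\sum_B|\lambda_k|+\frac1{m_i}\sum_t\Big(2C|\lambda_{k_t}|+2Cg_t\Big(\sum|\lambda_k|e_k\Big)\Big)\le2Cg\Big(\sum|\lambda_k|e_k\Big)$$
with $g=\frac1{m_i}\big(\sum_{k\in B}e_k^*+\sum_te_{k_t}^*+\sum_tg_t\big)$. This is a sum of at most $3n_i$ functionals. Their supports are disjoint, because $k_t\in D_t$, $\operatorname{supp}g_t\subset D_t\cap(k_t,\infty)$, and $B$ and the $D_t$ are pairwise disjoint. Omit zero ones; if none is left, $g=0$. So $g$ is $0$ or of index $i$, and $\operatorname{supp}g\subset D'$, so $k_0\le k^*<\min\operatorname{supp}g$ if $g\ne0$. Under (H), the $g_t$ do not use $p$, and $i\ne p$. $\square$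

## 10. Averages, and pairs $(x,f)$ with $f(x)=1$

**Definition (good).** A normalized finitely supported block sequence $(z_i)$ is good if $\|z_i\|_{\mathcal B}\le\frac18$ for all $i$ and $\sum\|z_i\|_{\mathcal B}<\infty$.

For example $(y_i)$ is good, since $\|y_i\|_{\mathcal B}=0$.

The first lemma norms a vector by a functional living on its range; cuts cost little when $\|\cdot\|_{\mathcal B}$ is small.

**Lemma 10.1.** If $x$ is finitely supported, $\|x\|\ge1$, $\|x\|_{\mathcal B}\le\frac18$, there is $f\in K$ with $\operatorname{ran}f\subset\operatorname{ran}x$ and $\operatorname{Re}f(x)\ge\frac12$.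

*Proof.* We have $\|x\|=\|x\|_K$, so there is $f_0\in K$ with $|f_0(x)|\ge\frac78$. With $U=\operatorname{ran}x$, Lemma 4.1 gives $f_0(x)=f'(x)+c\varphi(x)$, and $|\varphi(x)|\le\frac18$ by (3.3), so $|f'(x)|\ge\frac34$. Multiply $f'$ by some $\gamma\in\Gamma$; note $\frac34/\sqrt2>\frac12$. $\square$

Next, averages of many vectors of norm at most $2$ that still have norm at least $1$. They give (R2).

**Lemma 10.2.** Let $(z_i)$ be good, $N\ge2$, $i_0\ge1$. There is $x=\frac1N\sum_{t\le N}u_t$ with $u_1<\dots<u_N$ in $\operatorname{span}\{z_i:i\ge i_0\}$, $\|u_t\|\le2$, $\|x\|\ge1$, $\|x\|_{\mathcal B}\le\sum_{i\ge i_0}\|z_i\|_{\mathcal B}$.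

*Proof.* Take $j\ge1$ with $N\le3n_{2j-1}$ and $s=\log_2m_{2j}+2\le2\log_2m_{2j}$, so $N^s\le n_{2j}$. Suppose the lemma fails. We show by induction on $r\le s$ that the sum of $N^r$ consecutive $z_i$, $i\ge i_0$, has norm $\le2^{-r}N^r$. This is clear for $r=0$. If it holds for $r<s$ and $B_1<\dots<B_N$ are consecutive blocks of length $N^r$, let $u_t=2^{r+1}N^{-r}\sum_{i\in B_t}z_i$. Then $\|u_t\|\le2$ and
$$\Big\|\frac1N\sum u_t\Big\|_{\mathcal B}\le\Big(\frac2N\Big)^{r+1}\sum_{i\ge i_0}\|z_i\|_{\mathcal B}\le\sum_{i\ge i_0}\|z_i\|_{\mathcal B}.$$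
As the lemma fails, $\|\frac1N\sum u_t\|<1$, which is the statement for $r+1$.

For $r=s$, the sum of $N^s$ consecutive $z_i$ has norm $\le2^{-s}N^s=N^s/(4m_{2j})$. But apply Lemma 10.1 to each $z_i$; the resulting functionals are successive and at most $n_{2j}$ in number, so their sum divided by $m_{2j}$ is in $K^{(2j)}$, and the norm is $\ge N^s/(2m_{2j})$. This is a contradiction. $\square$

Finally, the vectors used in special sequences: they are seen well by index $2j$ and badly by all other indices.

**Lemma 10.3.** Let $(z_i)$ be good, $j\ge1$, $i_0\ge1$, $\delta>0$. There are $x\in\operatorname{span}\{z_i:i\ge i_0\}$ and $f\in K^{(2j)}$ with $\operatorname{ran}f\subset\operatorname{ran}x$, $f(x)=1$, $\|x\|_{\mathcal B}\le\delta$, $\|x\|\le48$, and for $h\in K^{(i)}$: $|h(x)|\le48/m_i$ if $i<2j$, and $|h(x)|\le32/m_{2j}$ if $i>2j$.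

*Proof.* We may assume $\delta\le1$.

**Step 1: a $4$-RIS of averages.** Choose inductively $1\le J_1<J_2<\cdots$ and successive averages $x_k$ ($k\le n_{2j}$) as in Lemma 10.2 with $N=n_{J_k}$, in $\operatorname{span}\{z_i:i\ge i_0\}$, with $\|x_k\|_{\mathcal B}\le2^{-k-3}\delta$ (start far enough out) and $\|x_k\|_{\ell_1}/m_{J_{k+1}}\le2^{-k}$ (choose $J_{k+1}$ after $x_k$). This is a $4$-RIS. (R1): $\|x_k\|\le2$. (R4) is clear. (R3) holds with $\rho_k=2^{-k}$, as $\|h\|_\infty\le1/m_i$ for $h\in K^{(i)}$. (R2): let $h=\frac\gamma{m_i}\sum_{t\le d}h_t\in K^{(i)}$, $i<J_k$; then $d\le n_i\le N=n_{J_k}$. Writing $x_k=\frac1N\sum_su_s$, at most $d+N\le2N$ pairs $(t,s)$ have intersecting ranges, and $|h_t(u_s)|\le2$, so $|h(x_k)|\le\frac1{m_iN}\cdot2N\cdot2=4/m_i$.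

**Step 2: the pair.** Let $f_k$ be given by Lemma 10.1 for $x_k$, and put
$$\hat x=\frac{m_{2j}}{n_{2j}}\sum_{k\le n_{2j}}x_k,\qquad f_0=\frac1{m_{2j}}\sum_{k\le n_{2j}}f_k\in K^{(2j)}.$$
Then $f_0(\hat x)=\frac1{n_{2j}}\sum_kf_k(x_k)$, so $\operatorname{Re}f_0(\hat x)\ge\frac12$.

**Step 3: upper estimates for $\hat x$.** Apply Lemma 9.1 with $C=4$, $\lambda_k=1$, and Lemma 8.1 with $p=2j$; recall $m_{2j}/n_{2j}\le1/m_{2j}$. For $h\in K^{(i)}$:
$$|h(\hat x)|\le\frac{2C}{m_{2j}}+\frac{4C}{m_i}\le\frac{24}{m_i}\ (i<2j),\qquad|h(\hat x)|\le\frac{2C}{m_{2j}}+\frac{2Cm_{2j}}{m_i}\le\frac{16}{m_{2j}}\ (i>2j),$$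
the latter because $m_i\ge m_{2j}^2$; and $|h(\hat x)|\le4C=16$ if $i=2j$. For $h=\gamma y_n^*$ or a V-leaf, $|h(\hat x)|\le2C$. Also $\|\hat x\|_{\mathcal B}\le\sum\|x_k\|_{\mathcal B}\le\delta/2$. So $\|\hat x\|\le24$. Put $x=\hat x/f_0(\hat x)$ and $f=f_0$; dividing by a number of modulus at least $\frac12$ at most doubles the bounds. $\square$

## 11. Dependent sequences and the HI property of $X$

**Proposition 11.1.** Let $(z_i^1),(z_i^2)$ be good and $\eta>0$. There are $w_\epsilon\in\operatorname{span}(z_i^\epsilon)$, $\epsilon=1,2$, with $w_1+w_2\ne0$ and $\|w_1-w_2\|\le\eta\|w_1+w_2\|$.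

*Proof.* Let $l\ge1$ be large, $p=2l+1$, $m=m_p\ge6$, $n=n_p$.

**Step 1: an alternating RIS with a special sequence that sees it.** Using Lemma 10.3 choose inductively $(x_s,f_s)_{s\le n}$, $x_1<x_2<\cdots$, with $x_s\in\operatorname{span}(z_i^1)$ for $s$ odd and $x_s\in\operatorname{span}(z_i^2)$ for $s$ even, with parameter $j=j_s$, where $m_{2j_1}\ge n^2$, $j_{s+1}=\sigma(f_1,\dots,f_s)$, and $\|x_s\|_{\mathcal B}\le2^{-s}$. Then $(f_s)$ is $(2l+1)$-special, by (3.2) $j_1<j_2<\cdots$ and all $m_{2j_s}\ge n^2$, and $f_s(x_t)=\delta_{st}$. The sequence $(x_s)$ is a $48$-RIS with indices $J_s=2j_s$: (R1) and (R2) are in Lemma 10.3, (R4) is clear, and (R3) holds with $\rho_s=32/m_{2j_s}$, since $\sum\rho_s\le32n/n^2\le48$.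

Let $w_1=\frac1n\sum_{s\text{ odd}}x_s$ and $w_2=\frac1n\sum_{s\text{ even}}x_s$. Since $\frac1m\sum_{s\le n}f_s\in K$ takes the value $\frac1m$ at $w_1+w_2$, we have $\|w_1+w_2\|\ge\frac1m$.

**Step 2: condition (H) for $p$, $\lambda_s=(-1)^s/n$, $C=48$.** This says that functionals of index $p$ itself do not see the alternating sum; the coding enters here. Let $h=\frac\gamma m\sum_{t=a}^bh'_t\in K^{(p)}$ come from a special sequence $(h_t)_{t\le d}$ with parameters $l_t$; so $m_{2l_t}\ge n^2$ and $d\le n$. Let $D'$ be a nonempty interval and $v=\sum_{s\in D'}(-1)^sx_s$. We must show $|h(v)|\le96$.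

Let $h'\in K^{(2l_t)}$. By Lemma 10.3, $|h'(x_s)|\le48/m_{2l_t}\le48/n^2$ if $l_t<j_s$, and $|h'(x_s)|\le32/m_{2j_s}\le48/n^2$ if $l_t>j_s$; and always $|h'(x_s)|\le48$. At most one $s$ has $j_s=l_t$. So $|h'_t(v)|\le48+n\cdot48/n^2\le96$ for every $t$.

Let $r\ge0$ be maximal with $h_t=f_t$ for $t\le r$. Call $t\in[a,b]$ *bad* if $t\in\{a,b,1,r+1\}$, or if $t\ge2$ and $l_t=j_1$ (at most one such $t$, as $l_1<l_2<\cdots$). We estimate three groups of terms.

* Bad $t$: at most $5$ of them, contributing at most $5\cdot96=480$.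
* Non-bad $t\le r$: here $h'_t=h_t=f_t$, hence $h'_t(v)=(-1)^t1_{D'}(t)$. These $t$ form an interval of integers: they are the $t$ with $a<t<b$, $2\le t\le r$, and for them $l_t=\sigma(f_1,\dots,f_{t-1})=j_t\ne j_1$, so none is removed by the last clause. The alternating sum has modulus $\le1$.
* Non-bad $t\ge r+2$: here $h'_t=h_t$ and $l_t\ne j_1$. For $s\ge2$, $l_t=\sigma(h_1,\dots,h_{t-1})\ne\sigma(f_1,\dots,f_{s-1})=j_s$, because $\sigma$ is injective and $(h_1,\dots,h_{t-1})\ne(f_1,\dots,f_{s-1})$; otherwise $s=t$ and $r\ge t-1$. So each such $t$ contributes at most $n\cdot48/n^2$, in total at most $48$.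

Hence $|h(v)|\le(480+1+48)/m\le530/m\le96=2C$, as $m\ge6$. After division by $n$ this is (H).

**Step 3: the alternating average.** By Lemma 9.1 with (H), the functional $g$ does not use index $p$; so by Lemma 8.1(c), for $f\in K$,
$$|f(w_1-w_2)|\le\frac{96}n+96\cdot\frac2{m^2}\le\frac{288}{m^2},$$
since $n\ge m^2$. Also $\|w_1-w_2\|_{\mathcal B}\le\frac1n\sum2^{-s}\le\frac1n\le\frac1{m^2}$. So $\|w_1-w_2\|\le\frac{288}{m^2}\le\frac{288}m\|w_1+w_2\|$. Take $l$ large. $\square$

**Theorem 11.2 (property (P5)).** $X$ is HI.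

*Proof.* Let $Z_1,Z_2\subset X$ be subspaces and $\delta\in(0,\frac18)$. We transfer Proposition 11.1 to $Z_1,Z_2$. Apply Proposition 7.1 to the finite-codimensional subspaces of $Z_\epsilon$ of vectors vanishing on initial segments of $\Lambda$, and approximate by cutting and normalizing. This gives normalized $z_i'^{\,\epsilon}\in Z_\epsilon$ and normalized finitely supported block sequences $(z_i^\epsilon)_{i\ge1}$ with $\|z_i^\epsilon-z_i'^{\,\epsilon}\|\le\delta2^{-i}$ and $\|z_i^\epsilon\|_{\mathcal B}\le\delta2^{-i}$; these are good.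

Take $w_1,w_2$ from Proposition 11.1 with $\eta=\delta$. For $w_\epsilon=\sum a_iz_i^\epsilon$ put $w'_\epsilon=\sum a_iz_i'^{\,\epsilon}\in Z_\epsilon$. By (4.1), $\|w_\epsilon-w'_\epsilon\|\le2\delta\|w_\epsilon\|$; and
$$\|w_\epsilon\|\le\tfrac12(\|w_1+w_2\|+\|w_1-w_2\|)\le\|w_1+w_2\|.$$
Therefore $\|w'_1-w'_2\|\le5\delta\|w_1+w_2\|$ and $\|w'_1+w'_2\|\ge(1-4\delta)\|w_1+w_2\|>0$. If $Z_1+Z_2$ were a topological direct sum, there would be $M$, independent of $\delta$, with $\|w'_1+w'_2\|\le M\|w'_1-w'_2\|$ for all such vectors. Then $1-4\delta\le5\delta M$, which is false for small $\delta$. $\square$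

**Proof of Theorem 1.** The space $X$ has (P1) by Lemma 4.2, (P2) by Proposition 6.1, (P3) by Lemma 5.1, (P4) by Lemma 5.2 and (P5) by Theorem 11.2. Proposition 2.3 gives Theorem 1, with $E=[e_{jk}]$, its basis $(e_{jk})$ in lexicographic order, and $Y=[y_n]$. $\blacksquare$

By the Corollary, the basis $(e_n)$ of the HI space $E$ is not tight.

## 12. Non-tight subspaces inside every subspace of $E$

**Proof of Theorem 2.** Let $W\subset E$ be a subspace and let $Y'\subset E$ be isomorphic to $Y$; it exists by Theorem 1. The plan is to find inside $W$ a copy of a subspace of $Y'$, using that unit vectors of $W$ and of $Y'$ come arbitrarily close.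

**Step 1: choose the vectors.** Fix $\varepsilon_r>0$ with $\prod(1+\varepsilon_r)\le2$. Given $t_1,\dots,t_{r-1}\in Y'$, Mazur's technique gives a finite-codimensional subspace $Y'_r$ of $Y'$ such that $\|z\|\le(1+\varepsilon_r)\|z+t\|$ for $z\in\operatorname{span}(t_1,\dots,t_{r-1})$, $t\in Y'_r$. Using Lemma 2.1 in $E$ for $W$ and $Y'_r$, choose inductively unit vectors $t_r\in Y'_r$ and $w_r\in W$ ($r\ge1$) with $\|w_r-t_r\|\le2^{-r-5}$.

**Step 2: $(w_r)$ is equivalent to $(t_r)$.** Iterating the inequality of Step 1, $(t_r)$ is basic with constant $\le2$, so $|a_r|\le4\|\sum a_st_s\|$. Hence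
$$\Big\|\sum a_r(w_r-t_r)\Big\|\le4\sum_r2^{-r-5}\Big\|\sum a_st_s\Big\|\le\tfrac18\Big\|\sum a_rt_r\Big\|.$$
So $\frac78\|\sum a_rt_r\|\le\|\sum a_rw_r\|\le\frac98\|\sum a_rt_r\|$, and $W'=[w_r]\subset W$ is isomorphic to $[t_r]\subset Y'$, that is, to a subspace of $Y$.

**Step 3: conclude.** By the Corollary, $W'$ is not tight in $(e_n)$. $\blacksquare$
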